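# Thin sets with more than $d_{n-1}$ colors can still force $\Sigma^0_{n+1}$-induction

## 1. Triples on which one color survives

We work in second-order arithmetic. The base system $\mathsf{RCA}_0$ has comprehension for $\Delta^0_1$ properties and induction for $\Sigma^0_1$ formulas. The scheme $\mathsf I\Sigma^0_m$ is induction for $\Sigma^0_m$ formulas, with number and set parameters. The scheme $\mathsf B\Sigma^0_m$ is bounding (collection): for each $\Sigma^0_m$ formula $\varphi$ and each $x$, if $\forall e\le x\,\exists s\,\varphi(e,s)$, then there is one $b$ with $\forall e\le x\,\exists s\le b\,\varphi(e,s)$. Over $\mathsf{RCA}_0$ the textbook implications are $\mathsf B\Sigma^0_{m+1}\to\mathsf I\Sigma^0_m\to\mathsf B\Sigma^0_m$ for $m\ge1$. For a set $X$, $[X]^n$ is the set of $n$-element subsets of $X$; we write its elements as increasing tuples.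

**Definition (thin set theorem).** For $n,\ell\ge1$, $\mathsf{RT}^n_{<\infty,\ell}$ is the statement: for every $k$ and every coloring $c:[\mathbb N]^n\to\{0,\dots,k-1\}$ there is an infinite set $H\subseteq\mathbb N$ with $|c([H]^n)|\le\ell$.

For instance, if $n=1$ and $c(x)=x\bmod k$, then the multiples of $k$ show one color. For $\ell=1$ the statement is Ramsey's theorem: $H$ is homogeneous. A larger $\ell$ lets more colors survive, so the statement gets weaker. Our theme is how much induction it still implies. The easy case is $n=3$, $\ell=1$.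

**Statement 1.** $\mathsf{RCA}_0\vdash\mathsf{RT}^3_{<\infty,1}\to\mathsf I\Sigma^0_m$ for every $m\in\omega$.

**Step 1: a coloring that asks whether $y$ is late enough for $x$.** Fix a set $X$. Let $\mathrm{Tr}_1(e)\equiv\exists s\,\pi_1(e,s)$ be a universal $\Sigma_1(X)$ formula, with $\pi_1$ bounded. Put
$$B_1(x,y)\equiv\forall e\le x\,\bigl(\mathrm{Tr}_1(e)\to\exists s\le y\ \pi_1(e,s)\bigr).$$
So $y$ bounds a witness for each true $\Sigma_1(X)$ statement with index $\le x$. For example, suppose $\mathrm{Tr}_1(0)$ has least witness $10$, $\mathrm{Tr}_1(1)$ is false, and $\mathrm{Tr}_1(2)$ has least witness $4$. Then $B_1(2,10)$ holds and $B_1(2,9)$ fails. The relation $B_1(x,y)$ is $\Pi_1(X)$, so we cannot color pairs by it inside $\mathsf{RCA}_0$. A third point $z$ supplies an approximation: for $x<y<z$ let $c(x,y,z)=1$ if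
$$\forall e\le x\,\bigl(\exists s\le z\ \pi_1(e,s)\to\exists s\le y\ \pi_1(e,s)\bigr),$$
and $c(x,y,z)=0$ otherwise. This coloring is $\Delta_1(X)$, so it exists. If $B_1(x,y)$ holds, then $c(x,y,z)=1$ for every $z$. If $B_1(x,y)$ fails, some $e\le x$ has a witness $s$ but none $\le y$, and $c(x,y,z)=0$ for all $z>y$ with $z\ge s$.

**Step 2: the surviving color must be $1$.** Let $H$ be infinite with $|c([H]^3)|\le1$, and let $x\in H$. By $\Sigma^0_1$-induction the set $F=\{e\le x:\mathrm{Tr}_1(e)\}$ is coded, and $\mathsf B\Sigma^0_1$ applied to $\forall e\in F\,\exists s\,\pi_1(e,s)$ gives $b$ bounding witnesses for all of them. So $B_1(x,y)$ holds for every $y\in H$ with $y>x$, $y\ge b$, and color $1$ occurs on $H$. Hence color $0$ does not. If $B_1(x,y)$ failed for some $x<y$ in $H$, a large $z\in H$ would give color $0$. Therefore $B_1(x,y)$ holds for all $x<y$ in $H$.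

**Step 3: $H$ answers $\Sigma_1(X)$ questions.** Let $h(u)$ be the second element of $H$ that is $\ge u$. If $x<y=h(u)$ are the first two such elements, then $u\le x$ and $B_1(x,y)$, so $B_1(u,h(u))$. Hence
$$\mathrm{Tr}_1(e)\iff\exists s\le h(e)\ \pi_1(e,s),$$
and the right side is $\Delta_1(X\oplus H)$.

**Step 4: save one quantifier.** Let $m\ge1$ and suppose $\mathsf I\Sigma^0_m$ holds. A $\Sigma_{m+1}(X)$ formula has the form $\exists y_1\forall y_2\cdots Qy_m\,\psi$ with $\psi$ a $\Sigma_1(X)$ or $\Pi_1(X)$ formula whose quantifier is dual to $Q$. By Step 3, $\psi$ is equivalent to a formula over $X\oplus H$ whose single unbounded quantifier is $Q$. Merge it with $Qy_m$. The result is $\Sigma_m(X\oplus H)$, and $\mathsf I\Sigma^0_m$ gives induction for it. As $X$ was arbitrary, $\mathsf I\Sigma^0_{m+1}$ holds. Starting from $\mathsf I\Sigma^0_1$ and repeating externally, we get $\mathsf I\Sigma^0_m$ for every standard $m$. $\square$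

What changes in general? If two colors may survive, both colors of $c$ may occur on $H$ and the argument says nothing. To handle larger $\ell$ we need a coloring with more than $\ell$ colors, each of which $H$ must show unless something like Step 3 happens. That calls for longer tuples. The question is how many colors tuples of length $n$ can carry, and what exactly an omitted color should give us.

## 2. The question past the Catalan numbers

Define the Catalan numbers by $d_0=1$ and $d_{n+1}=\sum_{i=0}^n d_i\,d_{n-i}$, so $d_0,\dots,d_5=1,1,2,5,14,42$. The following known results may be used.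

1. For all $n,\ell\ge1$, $\mathsf{RCA}_0\vdash\mathsf{RT}^n_{<\infty,\ell}\to\mathsf B\Sigma^0_{n+1}$.
2. (Cholak–Patey) For $n\ge3$, $\mathsf{RCA}_0\vdash\mathsf{ACA}_0\leftrightarrow\mathsf{RT}^n_{<\infty,\ell}$ if and only if $\ell<d_{n-1}$.
3. For every $\ell\ge1$, $\mathsf{RCA}_0\vdash\mathsf{RT}^1_{<\infty,\ell}\leftrightarrow\mathsf B\Sigma^0_2$, and hence $\mathsf{RCA}_0\not\vdash\mathsf{RT}^1_{<\infty,\ell}\to\mathsf I\Sigma^0_2$.
4. (Slaman–Yokoyama) For every $\ell\ge1$, $\mathsf{RCA}_0\not\vdash\mathsf{RT}^2_{<\infty,\ell}\to\mathsf I\Sigma^0_3$.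

The question comes from Yamato Miyata and Keita Yokoyama, "Thin set theorem for arbitrarily many colors implies bounding", arXiv:2608.25339 (2026). By Known Result 1 the thin set theorem always gives $\mathsf B\Sigma^0_{n+1}$. Does it stop short of $\mathsf I\Sigma^0_{n+1}$ once $\ell$ is past the Catalan number? Precisely: is it true for all $n,\ell\ge1$ with $d_{n-1}<\ell$ that
$$\mathsf{RCA}_0\not\vdash\mathsf{RT}^n_{<\infty,\ell}\to\mathsf I\Sigma^0_{n+1}\ ?\tag{1}$$
Known Results 3 and 4 settle $n=1,2$, so the content is in $n\ge3$.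

**Repeating Section 1 literally.** A sensible first plan to refute (1) is to look for an $X$-computable coloring of $[\mathbb N]^n$ with $\ell+1$ colors such that every infinite $H$ omitting a color makes $\Sigma_1(X)$ sets $\Delta_1(X\oplus H)$. If this could be proved from $\mathsf{RT}^n_{<\infty,\ell}$ over $\mathsf{RCA}_0$, then all $\Sigma_1(X)$ sets would exist, for all $X$, and we would have derived $\mathsf{ACA}_0$. But $\mathsf{ACA}_0$ proves $\mathsf{RT}^n_{<\infty,\ell}$, so Known Result 2 says that for $n\ge 3$ and $\ell\ge d_{n-1}$ the implication to $\mathsf{ACA}_0$ is not provable. The plan stops exactly at $\ell=d_{n-1}$.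

**Asking for less.** Step 4 of Section 1 did not need $\Sigma_1(X)$ sets to exist. It saved one quantifier. If, for some $j$, every $\Sigma_{j+1}(X)$ formula becomes $\Pi_{j+1}(X\oplus H)$, one quantifier is saved just the same, higher up, and no new set has to be computed from $X\oplus H$. So we look for a coloring in which an omitted color gives this at *some* level $j$, and not necessarily at $j=0$. More colors can then be used. Their number is given by the following recursion.

Define $A(l,q)$ for $l,q\ge0$ by $A(l,0)=1$, $A(0,q)=A(1,q-1)$ for $q\ge1$, and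
$$A(l,q)=A(l+1,q-1)+\sum_{r=0}^{q-2}A(l,r)\,A(l-1,q-r)\qquad(l,q\ge1).\tag{2}$$
This is a recursion on $q$ and, for fixed $q$, on $l$: the only term on the right with second index $q$ is the one with $r=0$, and it has first index $l-1$. Put $A_n=A(0,n)$.

**Theorem.** Let $n\ge3$ and $1\le\ell<A_n$. Then $\mathsf{RCA}_0\vdash\mathsf{RT}^n_{<\infty,\ell}\to\mathsf I\Sigma^0_{n+1}$. In fact $\mathsf{RCA}_0\vdash\mathsf{RT}^n_{<\infty,\ell}\to\mathsf I\Sigma^0_m$ for every $m\in\omega$.

**Proposition.** $A_5=22$, and $A_n\ge d_{n-1}+3$ for all $n\ge5$. Moreover $A_n\ge(l+1)^{n-l-1}$ for all $0\le l<n$, so $A_n/d_{n-1}\to\infty$.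

Together these answer the question: **no**, the non-provability (1) does not hold for all such $n,\ell$. For every $n\ge5$ and every $\ell$ in the nonempty range $d_{n-1}<\ell<A_n$ it fails; for instance it fails for $\ell=d_{n-1}+1$ and $\ell=d_{n-1}+2$. For $n=5$, where $d_4=14$, it fails for every $\ell$ with $15\le\ell\le21$.

## 3. Lateness at level $l$

From here to the end of Section 8, fix $n\ge3$ and $\ell$ with $1\le\ell<A_n$, and work in $\mathsf{RCA}_0+\mathsf{RT}^n_{<\infty,\ell}$. By Known Result 1 we have $\mathsf B\Sigma^0_{n+1}$, hence $\mathsf I\Sigma^0_n$. Fix a set $X$. For a set $Y$, $\Sigma_l(Y)$ and $\Pi_l(Y)$ denote classes of formulas with set parameter $Y$ only, number parameters allowed, and $\Sigma_0=\Pi_0$ are the bounded formulas. Objects such as "a function with $\Delta_{l+1}(X)$ graph" are given by formulas and need not exist as sets.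

Since $\mathsf I\Sigma^0_n$ (hence $\mathsf B\Sigma^0_n$) holds, we may use these textbook facts for all $l\le n$ and all set parameters.

* The classes $\Sigma_l,\Pi_l,\Delta_l$ are closed under bounded quantification, up to equivalence. Boolean combinations of $\Sigma_l$ formulas are $\Delta_{l+1}$.
* The least number principle holds for $\Sigma_l$ and $\Pi_l$, hence for $\Delta_l$.
* **Strong bounding.** If $l\ge1$ and $\pi$ is $\Pi_{l-1}$, then $\forall x\,\exists b\,\forall e\le x\,\bigl(\exists s\,\pi(e,s)\to\exists s\le b\ \pi(e,s)\bigr)$.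

Strong bounding is proved as in Step 2 of Section 1: by $\mathsf I\Sigma_l$ the set $F=\{e\le x:\exists s\,\pi(e,s)\}$ is coded, and $\mathsf B\Sigma_l$ applied to $\forall e\in F\,\exists s\,\pi(e,s)$ gives $b$.

For $i\ge1$ let $\mathrm{Tr}_i(e)\equiv\exists s\,\pi_i(e,s)$, with $\pi_i\in\Pi_{i-1}(X)$, be a universal $\Sigma_i(X)$ formula: for every $\Sigma_i(X)$ formula $\varphi(\vec v)$ there is a primitive recursive $f$ with $\varphi(\vec v)\leftrightarrow\mathrm{Tr}_i(f(\vec v))$ for all $\vec v$. Put
$$B_i(x,y)\equiv\forall e\le x\,\bigl(\mathrm{Tr}_i(e)\to\exists s\le y\ \pi_i(e,s)\bigr),\qquad L_l(x,y)\equiv\bigwedge_{1\le i\le l}B_i(x,y),\qquad S_l\equiv\neg L_l.$$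
Read $L_l(x,y)$ as "$y$ is late for $x$ at level $l$" and $S_l(x,y)$ as "$y$ comes too soon for $x$ at level $l$". Thus $L_0$ is always true, $L_1=B_1$ is the relation of Section 1, and $L_2(x,y)$ asks in addition that $y$ bound witnesses for the true $\Sigma_2(X)$ statements with index $\le x$. Clearly $L_{l+1}$ implies $L_l$, and $S_l$ implies $S_{l+1}$.

For $l\le n$, $L_l$ is $\Pi_l(X)$: $\neg\mathrm{Tr}_i$ is $\Pi_i$, the formula $\exists s\le y\,\pi_i$ is $\Pi_{i-1}$, and bounded quantification over $e$ changes nothing. Two properties will be used constantly.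

* **(P1)** If $x'\le x$, $y\le y'$ and $L_l(x,y)$, then $L_l(x',y')$. There are fewer indices to serve and more room for witnesses.
* **(P2)** For $l\le n$ and every $x$, $L_l(x,y)$ holds for all sufficiently large $y$. Apply strong bounding to $\pi_1,\dots,\pi_l$, take the largest bound, and use (P1).

## 4. A collapsed level saves a quantifier

This section isolates what Steps 3 and 4 of Section 1 really used.

**Definition (collapse).** For $0\le j\le n-1$, an infinite set $H$ *collapses level $j$* if there are a total function $h$ with $\Delta_{j+1}(X\oplus H)$ graph and a $u_0$ such that $L_{j+1}(u,h(u))$ holds for all $u\ge u_0$.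

A total function with $\Sigma_{j+1}$ graph has $\Delta_{j+1}$ graph, because $h(u)\ne v$ iff $\exists w\,(w\ne v\wedge h(u)=w)$. Since $j$ is standard, "$H$ collapses level $j$" is a single formula: quantify over indices of $\Sigma_{j+1}(X\oplus H)$ formulas. As an example, the homogeneous $H$ of Section 1 collapses level $0$, with $h(u)$ the second element of $H$ that is $\ge u$ and $u_0=0$.

**Lemma 1.** Let $m\ge n$ be standard, suppose $\mathsf I\Sigma^0_m$ holds, and suppose some $H$ collapses level $j$ for some $j\le n-1$. Then every $\Sigma_{m+1}(X)$ formula is equivalent to a $\Sigma_m(X\oplus H)$ formula. Hence induction holds for all $\Sigma_{m+1}(X)$ formulas.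

**Step 1: $\Sigma_{j+1}(X)$ formulas become $\Pi_{j+1}(X\oplus H)$.** Let $h,u_0$ be as in the definition. For every $e$, $B_{j+1}(u_0+e,h(u_0+e))$ holds and $e\le u_0+e$. Hence
$$\mathrm{Tr}_{j+1}(e)\iff\forall b\,\bigl(b=h(u_0+e)\to\exists s\le b\ \pi_{j+1}(e,s)\bigr).$$
Here $b=h(u_0+e)$ is $\Sigma_{j+1}(X\oplus H)$ and stands as a hypothesis, while $\exists s\le b\,\pi_{j+1}$ is $\Pi_j(X)$. So the right side is $\Pi_{j+1}(X\oplus H)$. By universality of $\mathrm{Tr}_{j+1}$, every $\Sigma_{j+1}(X)$ formula is equivalent, uniformly in its free variables, to a $\Pi_{j+1}(X\oplus H)$ formula. Taking negations, every $\Pi_{j+1}(X)$ formula is equivalent to a $\Sigma_{j+1}(X\oplus H)$ formula.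

**Step 2: merge quantifiers.** Write a $\Sigma_{m+1}(X)$ formula as $\exists y_1\forall y_2\cdots Qy_{m-j}\,\psi$. Here $m-j\ge1$, since $j\le n-1\le m-1$, and $\psi$ consists of the remaining $j+1$ alternating quantifiers, beginning with the dual of $Q$, followed by a bounded matrix. By Step 1 replace $\psi$ by an equivalent formula over $X\oplus H$ with $j+1$ alternating blocks beginning with $Q$. Merge the two adjacent blocks of type $Q$. The result has $(m-j)+(j+1)-1=m$ alternating blocks and begins with $\exists$, so it is $\Sigma_m(X\oplus H)$. Apply $\mathsf I\Sigma^0_m$ with set parameter $X\oplus H$. $\square$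

So the target is set. We want an $X$-computable coloring of $[\mathbb N]^n$ with $A_n$ colors such that an infinite $H$ omitting a color must collapse some level.

## 5. Spending one extra point to lower the complexity

In Section 1 the third point $z$ turned the $\Pi_1(X)$ question $B_1(x,y)$ into a computable one that is right in the limit. We need the same at every level.

**Lemma 2.** Let $l+1\le n$ and let $a:[\mathbb N]^q\to C$ ($C$ a finite set of standard size) be total with each relation $a(\vec x)=\kappa$ being $\Sigma_{l+2}(X)$. Then there is a total $\tilde a:[\mathbb N]^q\times\mathbb N\to C$ with $\Delta_{l+1}(X)$ graph such that for each $\vec x$, $\tilde a(\vec x;z)=a(\vec x)$ for all sufficiently large $z$.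

**Step 1: define $\tilde a$ by guessing the least witness.** Write $a(\vec x)=\kappa\iff\exists s\,\forall t\,\nu_\kappa(\vec x,s,t)$ with $\nu_\kappa\in\Sigma_l(X)$. Let $\tilde a(\vec x;z)$ be the $\kappa$ of the least code $\langle s,\kappa\rangle\le z$ with $\forall t\le z\ \nu_\kappa(\vec x,s,t)$, and a fixed default value if there is none. The condition $\forall t\le z\,\nu_\kappa$ is $\Sigma_l(X)$. Being the least code that satisfies it is a conjunction of a $\Sigma_l$ and a $\Pi_l$ formula, hence $\Delta_{l+1}$; the search over codes $\le z$ is bounded. So the graph is $\Delta_{l+1}(X)$.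

**Step 2: the guess settles.** Fix $\vec x$. Let $p=\langle s,\kappa\rangle$ be the least code with $\forall t\,\nu_\kappa(\vec x,s,t)$. One exists since $a(\vec x)$ has a value, and a least one exists by the $\Pi_{l+1}$ least number principle, available as $l+1\le n$. Then $\kappa=a(\vec x)$. For each code $p'=\langle s',\kappa'\rangle<p$ there is $t$ with $\neg\nu_{\kappa'}(\vec x,s',t)$. Since $\neg\nu_{\kappa'}$ is $\Pi_l$, $\mathsf B\Sigma_{l+1}$ gives a common bound $z_0$ for such $t$. If $z\ge\max(z_0,p)$, every $p'<p$ is rejected and $p$ is accepted, so $\tilde a(\vec x;z)=\kappa=a(\vec x)$. $\square$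

For a first instance take $l=0$, $q=2$, and let $a(x_1,x_2)$ say whether $L_1(x_1,x_2)$ holds. Both relations are Boolean combinations of $\Sigma_1(X)$ formulas, hence $\Sigma_2(X)$, and $\tilde a(x_1,x_2;x_3)$ is a two-coloring of triples. The coloring $c$ of Section 1 is another approximation with the same limit.

## 6. Splitting a tuple at its last late gap

We want colorings $a^l_q$ of $q$-tuples, allowed to use $\Delta_{l+1}(X)$ information, with as many forced colors as possible. With $\Delta_{l+1}(X)$ information we can decide $L_l(x_i,x_{i+1})$ for each gap of the tuple. Look at the last gap $(x_r,x_{r+1})$ that is late at level $l$. If it is the very last gap of the tuple, then $x_q$ is a late point and can be spent on approximating a more complex coloring, one level up, of the first $q-1$ points. If it is earlier, the tuple splits there. The head $x_1,\dots,x_r$ keeps a coloring of level $l$. On the tail all gaps are too soon at level $l$, and we color it only one level down.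

**Color sets.** Put $C^l_0=\{\emptyset\}$ and, for $q\ge1$,
$$C^l_q=\bigl(\{q-1\}\times C^{l+1}_{q-1}\bigr)\ \sqcup\ \bigsqcup_{r=0}^{q-2}\{r\}\times C^l_r\times C^{l-1}_{q-r},\tag{3}$$
where the second part is omitted if $l=0$. Comparing (3) with (2) gives $|C^l_q|=A(l,q)$.

**Colorings.** For $l+q\le n$ define $a^l_q:[\mathbb N]^q\to C^l_q$ by recursion on $q$ and then on $l$. Let $a^l_0=\emptyset$. For $q\ge1$ and $x_1<\dots<x_q$, let $r<q$ be the largest number such that $r=0$ or $L_l(x_r,x_{r+1})$.

* If $r=q-1$, put $a^l_q(\vec x)=\bigl(q-1,\ \tilde a^{\,l+1}_{q-1}(x_1,\dots,x_{q-1};x_q)\bigr)$, where $\tilde a^{\,l+1}_{q-1}$ comes from $a^{l+1}_{q-1}$ by Lemma 2. For $q=1$ the second coordinate is $\emptyset$.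
* If $r\le q-2$, put $a^l_q(\vec x)=\bigl(r,\ a^l_r(x_1,\dots,x_r),\ a^{l-1}_{q-r}(x_{r+1},\dots,x_q)\bigr)$.

For $l=0$ only the first case occurs, because $L_0$ is always true.

**The recursion is legitimate.** The functions called have index sums $(l+1)+(q-1)\le n$, $l+r\le n$ and $(l-1)+(q-r)\le n$. They are already defined: the second index drops, except for $a^{l-1}_q$ when $r=0$, where the first index drops.

**Complexity.** By induction in the same order, $a^l_q$ is total with $\Delta_{l+1}(X)$ graph. For $q=0$ this is trivial. Let $q\ge1$, so $l+1\le n$. The function $a^{l+1}_{q-1}$ is $\Delta_{l+2}(X)$, so Lemma 2 applies and $\tilde a^{\,l+1}_{q-1}$ is $\Delta_{l+1}(X)$. The functions $a^l_r$ and $a^{l-1}_{q-r}$ are $\Delta_{l+1}(X)$ and $\Delta_l(X)$. The case distinction is a Boolean combination of instances of the $\Pi_l(X)$ predicate $L_l$, hence $\Delta_{l+1}$. In particular $a^0_n$ is $\Delta_1(X)$, so it exists as a set. It is a coloring of $[\mathbb N]^n$ with $A_n$ colors.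

**Length three.** The sets $C^l_1$ have one element. So $a^1_2(x_1,x_2)$ has two values, according to whether $L_1(x_1,x_2)$ or $S_1(x_1,x_2)$ holds, and $a^0_3(x_1,x_2,x_3)$ records the guess at $x_3$ about this. Up to the choice of approximation, this is the coloring of Section 1.

**Length four.** Let $n=4$. Then $a^0_4(\vec x)=(3,\tilde a^{\,1}_3(x_1,x_2,x_3;x_4))$, so $x_4$ guesses the value of $a^1_3(x_1,x_2,x_3)$. Unwinding the definition, this value is one of six.

* If $L_1(x_2,x_3)$, then $x_3$ guesses $a^2_2(x_1,x_2)$, which has three values: (i) $L_2(x_1,x_2)$; (ii) $L_1(x_1,x_2)$ and $S_2(x_1,x_2)$; (iii) $S_1(x_1,x_2)$.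
* If $S_1(x_2,x_3)$ and $L_1(x_1,x_2)$: one value (iv).
* If $S_1(x_2,x_3)$ and $S_1(x_1,x_2)$, the value contains $a^0_3(x_1,x_2,x_3)$, the guess at $x_3$ whether $L_1(x_1,x_2)$: two values, (v) for "late" and (vi) for "too soon".

Only the separation of (i) from (ii) involves level $2$; merging these two leaves $5=d_3$ values. Suppose an infinite $H$ omits color (ii). Then for $x_1<x_2$ in $H$, $L_1(x_1,x_2)$ implies $L_2(x_1,x_2)$. Indeed, if $L_1(x_1,x_2)$ and $S_2(x_1,x_2)$, a large $x_3\in H$ satisfies $L_1(x_2,x_3)$ and guesses (ii) correctly, and then a large $x_4\in H$ guesses $a^1_3(x_1,x_2,x_3)$ correctly, so color (ii) occurs. Now let $h(u)$ be the larger entry of the pair $x_1<x_2$ in $H$ with least code such that $x_1\ge u$ and $L_1(x_1,x_2)$. It is total by (P2), its graph is $\Delta_2(X\oplus H)$, and $L_2(x_1,x_2)$ gives $L_2(u,h(u))$ by (P1). So $H$ collapses level $1$. Omitting (ii) gives a collapse, but at level $1$ and not at level $0$. This is the room that the first plan in Section 2 did not use.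

## 7. Every color appears, or some level collapses

**Lemma 3.** Let $H$ be infinite and suppose $H$ collapses no level $j\le n-3$. Then for all $l,q\ge 0$ with $l+q\le n$ the following holds.

$R(l,q)$: for every $\kappa\in C^l_q$ and every $b$ there is $\vec x\in[H]^q$ with all entries $>b$ and $a^l_q(\vec x)=\kappa$.

The natural attempt is to build $\vec x$ by following $\kappa$: if $\kappa=(r,\lambda,\mu)$, take a head with color $\lambda$, wait until a late point, and append a tail $\vec y$ with color $\mu$ supplied by $R(l-1,q-r)$. The waiting is fine, by (P2). The trouble is the tail. Nothing in $R(l-1,q-r)$ prevents a gap inside $\vec y$ from being late at level $l$, and then the last late gap is not at $r$ and the color is read off differently. For the smallest example, the value of $a^1_2$ with $r=0$ needs a pair in $H$ with $S_1(y_1,y_2)$, while $R(0,2)$ only supplies some pair; on the homogeneous set of Section 1 there is no such pair. That set collapses level $0$, and this is the general pattern: non-collapse lets us choose tails all of whose gaps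 are too soon.

**Claim.** If $l\le n-3$, $q\ge1$, $l+q\le n$ and $R(l,q)$ holds, then the following holds.

$R^+(l,q)$: for every $\kappa\in C^l_q$ and every $b$ there is $\vec x\in[H]^q$ with entries $>b$, $a^l_q(\vec x)=\kappa$ and $S_{l+1}(x_i,x_{i+1})$ for all $1\le i<q$.

**Proof of the Claim.** The purpose is to turn the search for $\kappa$-colored tuples into a candidate for a collapsing function. Fix $\kappa$ and $b$. Let $h(u)$ be the largest entry of the tuple $\vec x$ with least code such that $\vec x\in[H]^q$, $x_1\ge u$ and $a^l_q(\vec x)=\kappa$. By $R(l,q)$ and the $\Delta_{l+1}$ least number principle, $h$ is total. The statement "$\vec x$ satisfies the conditions and no tuple with smaller code does" is $\Delta_{l+1}(X\oplus H)$, so the graph of $h$ is $\Sigma_{l+1}(X\oplus H)$, hence $\Delta_{l+1}(X\oplus H)$ by totality.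

Since $H$ does not collapse level $l$, no $u_0$ works for $h$: there is $u>b$ with $S_{l+1}(u,h(u))$. Let $\vec x$ be the tuple that defines $h(u)$. Its entries are $\ge u>b$ and its color is $\kappa$. For $i<q$ we have $u\le x_i$ and $x_{i+1}\le h(u)$, so $L_{l+1}(x_i,x_{i+1})$ would give $L_{l+1}(u,h(u))$ by (P1). Hence $S_{l+1}(x_i,x_{i+1})$ for every $i<q$. $\square$

The Claim makes all gaps of the tuple too soon by placing the *whole* tuple between $u$ and $h(u)$.

**Proof of Lemma 3.** We prove $R(l,q)$ by induction on $q$ and, for fixed $q$, on $l$. For $q=0$ the empty tuple works. Let $q\ge1$, $\kappa\in C^l_q$, and $b$ be given.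

**Case 1: $\kappa=(q-1,\lambda)$ with $\lambda\in C^{l+1}_{q-1}$.** We need a last point that is late and guesses correctly. By $R(l+1,q-1)$, which has smaller second index, choose $x_1<\dots<x_{q-1}$ in $H$, all $>b$, with $a^{l+1}_{q-1}(x_1,\dots,x_{q-1})=\lambda$. If $q\ge2$, then by (P2) and Lemma 2 every sufficiently large $x_q\in H$ satisfies $L_l(x_{q-1},x_q)$ and $\tilde a^{\,l+1}_{q-1}(x_1,\dots,x_{q-1};x_q)=\lambda$. If $q=1$, then $\lambda=\emptyset$ and any $x_1>b$ in $H$ will do. In both cases the number $r$ in the definition is $q-1$, and $a^l_q(\vec x)=\kappa$.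

**Case 2: $\kappa=(r,\lambda,\mu)$ with $l\ge1$, $0\le r\le q-2$, $\lambda\in C^l_r$, $\mu\in C^{l-1}_{q-r}$.** We glue a head to a tail whose gaps are all too soon at level $l$.

For the head, use $R(l,r)$, available since $r<q$: choose $x_1<\dots<x_r$ in $H$, all $>b$, with $a^l_r(x_1,\dots,x_r)=\lambda$. Choose $b'\ge b$; if $r\ge1$, also require $b'\ge x_r$ and $L_l(x_r,y)$ for all $y\ge b'$, which is possible by (P2).

For the tail, $R(l-1,q-r)$ is available: if $r\ge1$ its second index is smaller than $q$, and if $r=0$ it is $R(l-1,q)$, with smaller first index. Since $q\ge2$ and $l+q\le n$, we have $l\le n-2$, so $l-1\le n-3$. Also $(l-1)+(q-r)\le n$ and $q-r\ge1$. So the Claim applies and gives $y_1<\dots<y_{q-r}$ in $H$, all $>b'$, with $a^{l-1}_{q-r}(\vec y)=\mu$ and $S_l(y_i,y_{i+1})$ for all $i<q-r$.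

Consider the concatenated tuple $x_1,\dots,x_r,y_1,\dots,y_{q-r}$. If $r\ge1$, the gap $(x_r,y_1)$ satisfies $L_l$. All later gaps satisfy $S_l$. So $r$ is exactly the number chosen in the definition of $a^l_q$, and the color is $(r,\lambda,\mu)=\kappa$. $\square$

The induction on $(q,l)$ is a finite external one, since $n$ is standard. Only finitely many concrete functions $h$ occur, one for each relevant $(l,q,\kappa)$. The condition $j\le n-3$ is visible in Case 2: a split needs $q\ge2$ points, so $l\le n-2$, and the tail is handled at level $l-1$.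

## 8. From an omitted color to all arithmetical induction levels

**Proof of the Theorem.** We combine the three lemmas.

**Step 1: a collapse for each $X$.** The set $X$ was arbitrary. Apply $\mathsf{RT}^n_{<\infty,\ell}$ to $a^0_n$, with its colors coded as $0,\dots,A_n-1$. There is an infinite $H$ with $|a^0_n([H]^n)|\le\ell<A_n=|C^0_n|$. So $R(0,n)$ fails for $H$, and by Lemma 3 the set $H$ collapses some level $j\le n-3$. This used only $\mathsf I\Sigma^0_n$ and $\mathsf{RT}^n_{<\infty,\ell}$.

**Step 2: the first gain.** By Lemma 1 with $m=n$, induction holds for $\Sigma_{n+1}(X)$ formulas. Several set parameters can be joined into one $X$. Hence $\mathsf I\Sigma^0_{n+1}$ holds.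

**Step 3: repeat.** Let $m\ge n$ be standard and suppose $\mathsf I\Sigma^0_m$ has been proved. For each $X$ take $H$ and $j\le n-3$ as in Step 1; Lemma 1 gives induction for $\Sigma_{m+1}(X)$ formulas. So $\mathsf I\Sigma^0_{m+1}$ holds. By external induction on $m$, $\mathsf I\Sigma^0_m$ is provable for every $m\in\omega$. $\square$

For $d_{n-1}\le\ell<A_n$, Known Result 2 says that $\mathsf{RT}^n_{<\infty,\ell}$ does not imply $\mathsf{ACA}_0$ over $\mathsf{RCA}_0$ (recall that $\mathsf{ACA}_0$ proves $\mathsf{RT}^n_{<\infty,\ell}$). So in this range it proves every $\mathsf I\Sigma^0_m$ without implying $\mathsf{ACA}_0$. By the values computed below, the range includes $(n,\ell)=(4,5)$, since $d_3=5$ and $A_4=6$.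

## 9. Comparing $A_n$ with the Catalan numbers

It remains to see that $A_n$ really exceeds $d_{n-1}$ by enough. All $A(l,q)$ are positive integers.

**Small values.** We have $A(l,1)=A(l+1,0)=1$ for all $l$, since the sum in (2) is empty. Next $A(0,2)=A(1,1)=1$, and for $l\ge1$
$$A(l,2)=A(l+1,1)+A(l,0)A(l-1,2)=1+A(l-1,2),$$
so $A(l,2)=l+1$. Then $A(0,3)=A(1,2)=2$, and
$$A(1,3)=A(2,2)+A(1,0)A(0,3)+A(1,1)A(0,2)=3+2+1=6,$$
$$A(2,3)=A(3,2)+A(2,0)A(1,3)+A(2,1)A(1,2)=4+6+2=12.$$
With $A(0,4)=A(1,3)=6$,
$$A_5=A(1,4)=A(2,3)+A(1,0)A(0,4)+A(1,1)A(0,3)+A(1,2)A(0,2)=12+6+2+2=22.$$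
So $A_3=2=d_2$, $A_4=6=d_3+1$ and $A_5=22=d_4+8$. The range $d_{n-1}<\ell<A_n$ is empty for $n=3,4$. For $n=5$ it is $15\le\ell\le21$, which already answers the question.

**(i) Monotonicity: $A(l,q+1)\ge A(l+1,q)\ge A(l,q)$.** This is the tool for the two estimates. The first inequality is immediate from the recursion: it is an equality for $l=0$, and for $l\ge1$ the sum in (2) is nonnegative. The second is proved by induction on $q$, then on $l$.

* $q=0$: both sides are $1$.
* $l=0$, $q\ge1$: $A(1,q)\ge A(2,q-1)\ge A(1,q-1)=A(0,q)$, by the first inequality and the induction hypothesis for $q-1$.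
* $l,q\ge1$: compare
$$A(l+1,q)=A(l+2,q-1)+\sum_{r=0}^{q-2}A(l+1,r)A(l,q-r)$$
with
$$A(l,q)=A(l+1,q-1)+\sum_{r=0}^{q-2}A(l,r)A(l-1,q-r)$$
term by term. By the induction hypothesis on $q$, $A(l+2,q-1)\ge A(l+1,q-1)$, $A(l+1,r)\ge A(l,r)$, and $A(l,q-r)\ge A(l-1,q-r)$ for $r\ge1$. For $r=0$, $A(l,q)\ge A(l-1,q)$ is the induction hypothesis on $l$.

**(ii) Exponential growth with any base: $A(l,q)\ge(l+1)^{q-1}$ for $q\ge1$.** Induct on $q$, then on $l$. The cases $q=1$ and $l=0$ are clear, since $A(l,q)\ge1$. Let $l\ge1$ and $q\ge2$. Count the vectors in $\{0,\dots,l\}^{q-1}$ by the position $r$ of the last entry equal to $l$. Before it there are $r-1$ free entries, after it $q-1-r$ entries different from $l$. The first summand below is $r=q-1$, and the last counts the vectors with no entry $l$: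
$$(l+1)^{q-1}=(l+1)^{q-2}+\sum_{r=1}^{q-2}(l+1)^{r-1}\,l^{\,q-r-1}+l^{\,q-1}.$$
By the induction hypothesis $A(l+1,q-1)\ge(l+2)^{q-2}\ge(l+1)^{q-2}$; for $1\le r\le q-2$, $A(l,r)A(l-1,q-r)\ge(l+1)^{r-1}l^{\,q-r-1}$; and $A(l,0)A(l-1,q)=A(l-1,q)\ge l^{\,q-1}$. Adding these and using (2) gives $A(l,q)\ge(l+1)^{q-1}$.

Iterating the first inequality of (i), $A_n=A(0,n)\ge A(l,n-l)\ge(l+1)^{n-l-1}$ for $0\le l<n$. Moreover $d_m\le4^m$: the number $d_m$ counts balanced strings of $m$ opening and $m$ closing brackets, because a nonempty balanced string is uniquely of the form $(u)v$ with $u,v$ balanced, which is the Catalan recursion; and there are $2^{2m}$ strings of length $2m$. Taking $l=7$ and $n>7$,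
$$\frac{A_n}{d_{n-1}}\ge\frac{8^{n-8}}{4^{n-1}}=2^{n-22}\to\infty.$$

**(iii) The gap: $A_n\ge d_{n-1}+3$ for $n\ge5$.** First we exhibit the Catalan recursion inside (2). For $q\ge1$ take (2) with $l=1$, use $A(0,q-r)=A(1,q-r-1)$, and add and subtract the missing term $A(1,q-1)A(1,0)=A(1,q-1)$:
$$A(1,q)=\bigl[A(2,q-1)-A(1,q-1)\bigr]+\sum_{r=0}^{q-1}A(1,r)A(1,q-1-r).\tag{4}$$
By (i) the bracket is $\ge0$. Since $A(1,0)=1=d_0$, induction on $q$ gives $A(1,q)\ge d_q$ for all $q$. Putting this back into the sum in (4),
$$A(1,q)\ge d_q+\bigl[A(2,q-1)-A(1,q-1)\bigr].\tag{5}$$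

Now we bound the bracket. Let $p=q-1\ge3$. In the recursions (2) for $A(2,p)$ and $A(1,p)$ all termwise differences are $\ge0$ by (i), and the $r=0$ terms are $A(2,0)A(1,p)=A(1,p)$ and $A(1,0)A(0,p)=A(0,p)$. Hence $A(2,p)-A(1,p)\ge A(1,p)-A(0,p)$. Also, keeping only two terms of (2), $A(1,p)\ge A(2,p-1)+A(1,0)A(0,p)=A(2,p-1)+A(0,p)$. So
$$A(2,p)-A(1,p)\ge A(2,p-1)\ge A(2,2)=3,$$
where the last inequality holds because $A(2,\cdot)$ is nondecreasing: $A(2,q'+1)\ge A(3,q')\ge A(2,q')$ by (i). For $n\ge5$ take $q=n-1\ge4$ in (5): $A_n=A(0,n)=A(1,n-1)\ge d_{n-1}+3$. This proves the Proposition. $\square$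

In (4) the bracket measures what the higher levels add: without it, the recursion for $A(1,q)$ would be the Catalan recursion, and $A_n$ would equal $d_{n-1}$.

The argument does not decide whether $\mathsf{RT}^n_{<\infty,\ell}$ implies $\mathsf I\Sigma^0_{n+1}$ when $n\ge3$ and $\ell\ge A_n$. This includes $n=3$ with $\ell\ge3$ and $n=4$ with $\ell\ge6$. These cases do not affect the answer to the question as posed, which asks about all $n$ and $\ell$ with $d_{n-1}<\ell$ and is answered negatively by every $n\ge5$.
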